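\title{The isomorphism problem for retracts of free MV-algebras is undecidable}

\begin{abstract}
An $n$-tuple of MV-terms defines a piecewise linear map of the cube $[0,1]^n$ to itself with integer coefficients. When this map is idempotent, its components generate a retract of the free $n$-generator MV-algebra. We prove that no algorithm decides whether two retracts given in this way are isomorphic. The problem is $\Sigma^0_1$-complete, and it remains so for one fixed $n$ and one fixed retract, with both ranges of dimension $5$. It is decidable when both ranges have dimension at most $1$. The proof encodes membership in a Mihailova subgroup of $SL_2(\mathbb Z)\times SL_2(\mathbb Z)$ by two flat torus bundles over a surface. Integral shears push a marked fiber around the loops of the base and change the marking exactly by this subgroup, and a cone construction turns the marked bundles into retracts of a cube.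
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbf I=[0,1]$, with the operations $\neg a=1-a$ and $a\oplus b=\min(1,a+b)$. All MV-algebras in this paper are sets of $\mathbf I$-valued functions that contain $0$ and are closed under the pointwise operations $\neg$ and $\oplus$; a homomorphism is a map that preserves $0$, $\neg$ and $\oplus$. An \emph{MV-term} in $X_1,\dots,X_n$ is an expression built from these variables and $0$ by $\neg$ and $\oplus$. Evaluating a term $s$ in $\mathbf I$ gives a function $\hat s:\mathbf I^n\to\mathbf I$.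

Call a function $a_0+a_1x_1+\dots+a_nx_n$ \emph{integer affine} if all $a_i$, including $a_0$, are integers. A \emph{McNaughton function} is a continuous function $f:\mathbf I^n\to\mathbf I$ for which there are finitely many integer affine $g_1,\dots,g_m$ such that $f(x)\in\{g_1(x),\dots,g_m(x)\}$ for every $x$. These functions form an MV-algebra $\mathrm{McN}(\mathbf I^n)$, the free MV-algebra on $n$ generators. We use this in the form of McNaughton's theorem: the McNaughton functions on $\mathbf I^n$ are exactly the functions $\hat s$, that is, $\mathrm{McN}(\mathbf I^n)$ is generated by the coordinate functions $x_1,\dots,x_n$.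

For a tuple $s=(s_1,\dots,s_n)$ of terms in $X_1,\dots,X_n$ put $\hat s=(\hat s_1,\dots,\hat s_n):\mathbf I^n\to\mathbf I^n$. We call $\hat s$ a \emph{$\mathbb Z$-retraction} of $\mathbf I^n$ if $\hat s\circ\hat s=\hat s$. In that case let
\[
P_s=\hat s(\mathbf I^n)=\{x\in\mathbf I^n:\hat s(x)=x\},
\]
and let $A_s$ be the subalgebra of $\mathrm{McN}(\mathbf I^n)$ generated by $\hat s_1,\dots,\hat s_n$. The map $f\mapsto f\circ\hat s$ is an idempotent endomorphism of $\mathrm{McN}(\mathbf I^n)$ that sends the generator $x_i$ to $\hat s_i$. Its range is therefore $A_s$, and $A_s$ is a retract of the free algebra. A subset of the form $P_s$ is a \emph{$\mathbb Z$-retract} of $\mathbf I^n$.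

It is known that one can decide whether a tuple of terms yields a $\mathbb Z$-retraction, and whether two $\mathbb Z$-retractions $\hat s,\hat t$ of $\mathbf I^n$ satisfy $A_s=A_t$. Replacing identity by isomorphism gives the following problem of Cabrer and Mundici \cite{CM}.

\medskip
\noindent\textbf{Isomorphism problem.} \emph{Given $n\ge1$ and tuples $s=(s_1,\dots,s_n)$, $t=(t_1,\dots,t_n)$ of MV-terms in $X_1,\dots,X_n$ such that $\hat s$ and $\hat t$ are $\mathbb Z$-retractions of $\mathbf I^n$, decide whether $A_s\cong A_t$.}
\medskip

The question is whether a single algorithm, uniform in $n$, solves this problem.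

\begin{theorem}\label{thm:A}
The isomorphism problem is undecidable.
\end{theorem}

Recall that a decision problem is \emph{$\Sigma^0_1$-complete} under many-one reductions if its set of yes-instances is recursively enumerable and, for every recursively enumerable $K\subseteq\mathbb N$, there is a computable map sending each $k$ to an instance that is a yes-instance exactly when $k\in K$.

\begin{theorem}\label{thm:B}
There are a fixed $n$ and a fixed tuple of terms $t=(t_1,\dots,t_n)$, with $\hat t$ a $\mathbb Z$-retraction of $\mathbf I^n$ and $\dim P_t=5$, such that no algorithm decides, given $s=(s_1,\dots,s_n)$ with $\hat s$ a $\mathbb Z$-retraction and $\dim P_s=5$, whether $A_s\cong A_t$. With $n$ and $t$ suitably chosen, this restricted problem, and also the general problem, is $\Sigma^0_1$-complete under many-one reductions.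
\end{theorem}

\begin{theorem}\label{thm:C}
Restricted to instances with $\dim P_s\le1$ and $\dim P_t\le1$, the isomorphism problem is decidable.
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. We make no claim about instances confined to dimensions $2$, $3$ and $4$.

\subsection*{The simplest cases}
Identity and isomorphism measure different things. For $n=2$ the tuples $s=(X_1,X_1)$ and $t=(X_2,X_2)$ give idempotent maps; $A_s$ consists of the McNaughton functions that depend only on $x_1$ and $A_t$ of those that depend only on $x_2$. So $A_s\ne A_t$, but $A_s\cong A_t$. Identity is a property of the maps and comes with its own witness: $A_s\subseteq A_t$ holds if and only if $\hat s\circ\hat t=\hat s$. (If $\hat s_i=f\circ\hat t$ then $\hat s_i\circ\hat t=\hat s_i$; conversely $\hat s_i=\hat s_i\circ\hat t$ lies in $A_t$.) Isomorphism depends only on the ranges: by Lemma~\ref{lem:duality}, $A_s\cong A_t$ if and only if there is a homeomorphism $P_s\to P_t$ that is piecewise integer affine in both directions. Such a map has to be searched for, and the instance gives no evident bound for the search.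

For $n=1$ the McNaughton functions
\[
\min(x,1-x),\qquad \min(x,\max(0,1-2x)),\qquad \min(x,2-2x)
\]
are idempotent, with ranges $[0,\frac12]$, $[0,\frac13]$, $[0,\frac23]$. A map that is piecewise integer affine in both directions preserves the denominators of rational points. So $[0,\frac12]$ and $[0,\frac13]$ are distinguished by their endpoints, and $[0,\frac13]$ and $[0,\frac23]$ by the point $\frac12$, which is the only point of denominator $2$ in $\mathbf I$. The three algebras are pairwise nonisomorphic, although the ranges are all intervals. In Section~\ref{sec:dim1} this arithmetic is organized into a computable complete invariant of arcs.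

These cases suggest a positive answer. The ranges $P_s$ are contractible, so they carry no fundamental group in which to hide a word problem, and what distinguishes them appears to be computable arithmetic. The guess fails for a local reason: the cone over an arbitrary rational polyhedron, suitably placed, is a $\mathbb Z$-retract (Proposition~\ref{prop:cone}), and a piecewise linear homeomorphism that fixes the apex induces a homeomorphism of the bases. So all the topology of the base is visible. The arithmetic then becomes the obstacle rather than the tool. A reduction from a word problem must produce, for each trivial word, a homeomorphism with \emph{integer} coefficients in both directions, and a homeomorphism obtained from a topological argument gives no control of the coefficients. We therefore work with spaces whose relevant homeomorphisms can be written down: torus bundles with holonomy in $SL_2(\mathbb Z)$, and shears along the base.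

Section~\ref{sec:Zmaps} translates the problem into geometry, and Section~\ref{sec:model} shows the mechanism on one bundle over an annulus. Sections~\ref{sec:cones}--\ref{sec:undec} prove Theorem~\ref{thm:B}, and Section~\ref{sec:dim1} proves Theorem~\ref{thm:C}.

\section{$\mathbb Z$-maps and duality}\label{sec:Zmaps}

A \emph{rational polytope} is the convex hull of a finite subset of $\mathbb Q^n$; equivalently, a bounded set defined by finitely many inequalities $l\le0$ with $l$ integer affine. A \emph{rational polyhedron} is a finite union of rational polytopes, and its dimension is the largest dimension of these polytopes. A map $f:P\to\mathbb R^m$ on a rational polyhedron $P$ is a \emph{$\mathbb Z$-map} if $P$ is a finite union of rational polytopes on each of which $f$ coincides with an integer affine map (a map whose components are integer affine). A \emph{$\mathbb Z$-homeomorphism} is a bijection between rational polyhedra that is a $\mathbb Z$-map in both directions; we write $P\cong_{\mathbb Z}Q$. The \emph{denominator} $\operatorname{den}v$ of $v\in\mathbb Q^n$ is the least integer $d\ge1$ with $dv\in\mathbb Z^n$. We use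 the following facts throughout.
\begin{itemize}
\item[(Z1)] $\mathbb Z$-maps are continuous. A restriction of a $\mathbb Z$-map to a rational subpolyhedron is a $\mathbb Z$-map. If $P$ is a finite union of rational polyhedra on each of which $f$ is a $\mathbb Z$-map, then $f$ is a $\mathbb Z$-map.
\item[(Z2)] Images and preimages of rational polyhedra under $\mathbb Z$-maps are rational polyhedra.
\item[(Z3)] Compositions of $\mathbb Z$-maps are $\mathbb Z$-maps, and so are sums, integer multiples, maxima and minima of real-valued $\mathbb Z$-maps.
\item[(Z4)] If $f$ is a $\mathbb Z$-map, then $\operatorname{den}f(v)$ divides $\operatorname{den}v$. So $\mathbb Z$-homeomorphisms preserve denominators. They also preserve dimension.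
\end{itemize}
For (Z1), continuity is the pasting lemma for a finite closed cover, and an intersection of two rational polytopes is one. For (Z2), let $g$ be integer affine on a polytope $T$: the image $g(T)$ is the convex hull of the images of the vertices, and the preimage of $\{l_1\le0,\dots,l_k\le0\}$ is $T\cap\{l_1g\le0,\dots,l_kg\le0\}$. For (Z3), $f'f$ is integer affine on each $T\cap f^{-1}(T')$, where $T,T'$ run over the pieces of $f,f'$; for a maximum, cut each common piece by the inequalities $g-g'\le0$ and $g'-g\le0$. For (Z4), if $f(v)=Mv+b$ and $dv\in\mathbb Z^n$ then $df(v)=M(dv)+db$ is integral; and an injective affine map on a piece of top dimension has an image of the same dimension.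

The $\mathbb Z$-maps $\mathbf I^n\to\mathbf I$ are exactly the McNaughton functions. One direction is (Z1). Conversely, let $f$ be continuous with $f(x)\in\{g_1(x),\dots,g_m(x)\}$ and the $g_j$ distinct. The hyperplanes $g_i=g_j$ cut $\mathbf I^n$ into finitely many $n$-dimensional rational polytopes. The interior of such a polytope is connected and is the disjoint union of its relatively closed subsets $\{f=g_j\}$, so $f$ equals a single $g_j$ there, and on the whole polytope by continuity.

For a rational polytope $T=\{l_1\le0,\dots,l_k\le0\}$ put $d_T=\max(0,l_1,\dots,l_k)$, and for a rational polyhedron $P=\bigcup_iT_i$ put $d_P=\min_id_{T_i}$, with $d_\emptyset=1$. The function $d_P:\mathbb R^n\to[0,\infty)$ restricts to a $\mathbb Z$-map on every rational polyhedron, and its zero set is exactly $P$. It plays the role of the distance to $P$.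

\begin{lemma}[Extension]\label{lem:ext}
Let $P\subseteq\mathbb R^n$ be a rational polyhedron and $f:P\to\mathbb R$ a $\mathbb Z$-map. Then $f$ extends to a function $F:\mathbb R^n\to\mathbb R$ whose restriction to every rational polyhedron is a $\mathbb Z$-map. If $f$ has values in $\mathbf I$, then $F$ can be chosen with values in $\mathbf I$.
\end{lemma}

\begin{proof}
If $P=\emptyset$ take $F=0$. Otherwise let $P=\bigcup_jT_j$ with $T_j$ rational polytopes and $f|_{T_j}=g_j$ integer affine. For an integer $M\ge0$ put $F=\max_j(g_j-Md_{T_j})$. On $T_k$ we have $F\ge g_k=f$. So $F$ extends $f$ as soon as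
\[
g_j-Md_{T_j}\le g_k\quad\text{on }T_k\text{, for all }j,k.
\]
Fix $j,k$ and divide $T_k$ into finitely many polytopes $T$ on which $d_{T_j}$ is affine. An affine inequality that holds at the vertices of $T$ holds on $T$. At a vertex $v$ with $d_{T_j}(v)=0$ we have $v\in T_j\cap T_k$, so $g_j(v)=f(v)=g_k(v)$ and the inequality holds for every $M$. At a vertex with $d_{T_j}(v)>0$ it holds for all large $M$. There are finitely many vertices in all, so one $M$ serves. For the last claim replace $F$ by $\max(0,\min(1,F))$.
\end{proof}

Applied to each component, the lemma extends every $\mathbb Z$-map from $P\subseteq\mathbf I^n$ to a cube $\mathbf I^N$ to a $\mathbb Z$-map $\mathbf I^n\to\mathbf I^N$.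

\begin{lemma}[Duality]\label{lem:duality}
Let $\hat s,\hat t$ be $\mathbb Z$-retractions of $\mathbf I^n$. Then $A_s\cong A_t$ if and only if $P_s\cong_{\mathbb Z}P_t$.
\end{lemma}

\begin{proof}
For a rational polyhedron $P\subseteq\mathbf I^n$ let $\mathrm{McN}(P)$ be the algebra of restrictions to $P$ of McNaughton functions. By Lemma~\ref{lem:ext} it consists of all $\mathbb Z$-maps $P\to\mathbf I$. We have $A_s=\{f\circ\hat s:f\in\mathrm{McN}(\mathbf I^n)\}$, and $f\circ\hat s=f'\circ\hat s$ if and only if $f|_{P_s}=f'|_{P_s}$. So $f\circ\hat s\mapsto f|_{P_s}$ is an isomorphism $A_s\cong\mathrm{McN}(P_s)$, and it suffices to show that $\mathrm{McN}(P)\cong\mathrm{McN}(Q)$ if and only if $P\cong_{\mathbb Z}Q$.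

A $\mathbb Z$-homeomorphism $h:P\to Q$ gives the isomorphism $b\mapsto b\circ h$ from $\mathrm{McN}(Q)$ to $\mathrm{McN}(P)$. Conversely, let $\varphi:\mathrm{McN}(P)\to\mathrm{McN}(Q)$ be an isomorphism and put $g=(\varphi(x_1|_P),\dots,\varphi(x_n|_P)):Q\to\mathbf I^n$. Then $\varphi(f|_P)=f\circ g$ for all $f\in\mathrm{McN}(\mathbf I^n)$, because both sides are homomorphisms in $f$ that agree on the generators $x_i$. For $f=\min(1,d_P)$ we have $f|_P=0$, hence $f\circ g=0$, hence $g(Q)\subseteq P$. So $g:Q\to P$ is a $\mathbb Z$-map with $\varphi(a)=a\circ g$ for all $a$. The same argument for $\varphi^{-1}$ gives a $\mathbb Z$-map $g':P\to Q$ with $\varphi^{-1}(b)=b\circ g'$. Now $x_i|_P=\varphi^{-1}\varphi(x_i|_P)=x_i\circ g\circ g'$ for all $i$, so $gg'=\mathrm{id}_P$, and $\varphi\varphi^{-1}=1$ gives $g'g=\mathrm{id}_Q$ in the same way.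
\end{proof}

Being a $\mathbb Z$-retract does not depend on the embedding in a cube.

\begin{lemma}\label{lem:transfer}
If a rational polyhedron $P\subseteq\mathbf I^n$ is $\mathbb Z$-homeomorphic to a $\mathbb Z$-retract $Q$ of a cube $\mathbf I^N$, then $P$ is a $\mathbb Z$-retract of $\mathbf I^n$.
\end{lemma}

\begin{proof}
Let $f:P\to Q$ be the $\mathbb Z$-homeomorphism, $F:\mathbf I^n\to\mathbf I^N$ a $\mathbb Z$-map extending it, and $\varrho:\mathbf I^N\to Q$ the retraction. The $\mathbb Z$-map $f^{-1}\varrho F:\mathbf I^n\to P$ is the identity on $P$. Its components are McNaughton functions, so by McNaughton's theorem it equals $\hat s$ for some tuple $s$.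
\end{proof}

Finally we record what can be computed.

\begin{lemma}\label{lem:effective}
From a tuple $s$ of terms one can compute a finite list of rational polytopes covering $\mathbf I^n$ with integer affine maps that agree with $\hat s$ on them; hence also a list of rational polytopes with union $\hat s(\mathbf I^n)$, and the dimension of this set. Given tuples of terms and rational polyhedra presented by lists of polytopes, statements such as $\hat s\circ\hat s=\hat s$, $\hat s(\mathbf I^n)=P$, $\hat u(P)\subseteq Q$, and $\hat v\circ\hat u=\mathrm{id}$ on $P$, are decidable.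
\end{lemma}

\begin{proof}
The pieces are computed by recursion on the terms, from $\neg f=1-f$ and $f\oplus g=\min(1,f+g)$, cutting polytopes as in the proof of (Z3). With the pieces at hand, the relations $y=\hat s(x)$ and $x\in P$ are expressed by first-order formulas built from linear inequalities with rational coefficients, and each displayed statement is a first-order sentence in these relations. The truth of such sentences over $\mathbb R$ is decidable by Fourier--Motzkin elimination (or by Tarski's theorem).
\end{proof}

\section{One torus bundle over an annulus}\label{sec:model}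

By Lemma~\ref{lem:duality} we need a computable family of $\mathbb Z$-retracts whose $\mathbb Z$-homeomorphism type encodes an undecidable question. The question will be membership in a finitely generated group of integer matrices. This section shows the mechanism for a cyclic group.

Let $T^2=\mathbb R^2/\mathbb Z^2$ and $B\in SL_2(\mathbb Z)$. Write points of $U=\mathbb R\times[0,1]\times\mathbb R^2$ as $(\xi,\eta,y)$. Let $\Gamma$ be the group generated by $(\xi,\eta,y)\mapsto(\xi+1,\eta,B^{-1}y)$ and the translations $\tau_\omega:y\mapsto y+\omega$, $\omega\in\mathbb Z^2$, and let $M=U/\Gamma$. In $M$ we have $[\xi+1,\eta,y]=[\xi,\eta,By]$. The space $M$ is a torus bundle over the annulus $(\mathbb R/\mathbb Z)\times[0,1]$, and $U\to M$ is its universal cover. Let $F(p)$ and $F(q)$ be the fibers over $p=[0,0]$ and $q=[0,1]$, identified with $T^2$ by $[0,0,y]\mapsto y$ and $[0,1,y]\mapsto y$.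

\medskip
\noindent\emph{Claim. For $C\in SL_2(\mathbb Z)$, there is a homeomorphism $\theta$ of $M$ that is the identity on $F(p)$ and maps $F(q)$ to itself by $C$ if and only if $C$ is a power of $B$. In that case $\theta$ can be taken to be induced by an integer linear automorphism of $U$.}
\medskip

For the sufficiency take the shear $(\xi,\eta,y)\mapsto(\xi+m\eta,\eta,y)$, $m\in\mathbb Z$. It commutes with the generators of $\Gamma$, so it descends to $M$. It fixes the points with $\eta=0$, and it pushes $F(q)$ $m$ times around the annulus:
\[
[0,1,y]\mapsto[m,1,y]=[0,1,B^my].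
\]
For the necessity let $\tilde\theta$ be the lift of $\theta$ to $U$ that fixes the origin $o$. On the plane $\{(0,0)\}\times\mathbb R^2$ it lifts the identity of $F(p)$ and fixes a point, so it is the identity there. The deck transformation $\tilde\theta\tau_\omega\tilde\theta^{-1}$ sends $o$ to $(0,0,\omega)=\tau_\omega(o)$, so it equals $\tau_\omega$; thus $\tilde\theta$ commutes with all $\tau_\omega$. The plane $\{(0,1)\}\times\mathbb R^2$ is mapped into a component $\{(m,1)\}\times\mathbb R^2$ of the preimage of $F(q)$, say $\tilde\theta(0,1,y)=(m,1,y')$. Then $[0,1,B^my']=[0,1,Cy]$, so $y'-B^{-m}Cy\in\mathbb Z^2$, and this vector is constant by continuity. Commutation with $\tau_\omega$ gives $B^{-m}C\omega=\omega$ for all $\omega$, that is, $C=B^m$.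

So ``yes'' is witnessed by an integral map, and ``no'' is detected by topology alone. Five things separate this example from Theorem~\ref{thm:B}.
\begin{enumerate}
\item The final spaces must be $\mathbb Z$-retracts of a cube. We pass to cones (Section~\ref{sec:cones}).
\item A quotient such as $M$ must be realized as a rational polyhedron on which the shears are $\mathbb Z$-homeomorphisms (Section~\ref{sec:Zspaces}).
\item The group with undecidable membership problem is a subgroup $H$ of a product $G\times G$, with $G\le SL_2(\mathbb Z)$ (Section~\ref{sec:group}). We use two bundles over the same base, one for each factor, glued along their zero sections. A homeomorphism of the union determines one path in the base, which governs both bundles.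
\item The group $H$ has several generators. We use one annulus for each, attached to a central annulus along squares, and shears that vanish on both boundary circles so that they extend by the identity (Section~\ref{sec:E}).
\item An arbitrary homeomorphism need not respect $F(p)$ and $F(q)$ or act linearly on them. We mark three closed curves in each of these fibers (Section~\ref{sec:marked}) and make the curves topologically recognizable by attaching discs (Section~\ref{sec:P}).
\end{enumerate}

\section{Cones are retracts}\label{sec:cones}

A $\mathbb Z$-retract $P_s$ is contractible, but contractibility does not suffice: $\hat s(0)$ is an integer point by (Z4), so $[\frac13,\frac12]$ is not a $\mathbb Z$-retract of $\mathbf I$. Cones with apex $0$ have an integer point, and we show that they are $\mathbb Z$-retracts. The first step is to find coordinates in which the cone is a union of pieces of coordinate orthants.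

A \emph{simplicial rational cone} is a set $\sigma=\mathbb R_{\ge0}v_1+\dots+\mathbb R_{\ge0}v_k$ with linearly independent $v_i\in\mathbb Z^n$, which we take \emph{primitive} (not an integer multiple $mv'$ with $m\ge2$, $v'\in\mathbb Z^n$). Its faces are the cones generated by subsets of the $v_i$. A \emph{simplicial rational fan} is a finite set of such cones, closed under faces, any two of which meet in a common face; its \emph{support} is the union of the cones. A cone is \emph{unimodular} if its primitive generators are part of a basis of $\mathbb Z^n$.

\begin{lemma}[Unimodular refinement]\label{lem:unimod}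
Every simplicial rational fan has a refinement with the same support all of whose cones are unimodular, and in which every ray of the original fan is still a ray. Such a refinement can be computed.
\end{lemma}

\begin{proof}
For a cone $\sigma$ with primitive generators $v_1,\dots,v_k$ let $\operatorname{mult}(\sigma)$ be the index of $\bigoplus_i\mathbb Zv_i$ in the lattice $\mathbb Z^n\cap\operatorname{span}\sigma$; it is the absolute value of the determinant of $v_1,\dots,v_k$ in a basis of this lattice. The lattice is a direct summand of $\mathbb Z^n$, since the quotient is torsion-free. So $\operatorname{mult}(\sigma)=1$ if and only if $\sigma$ is unimodular. Faces of unimodular cones are unimodular, so only maximal cones matter.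

Suppose a maximal cone $\sigma$ has multiplicity greater than $1$. Take a vector of the lattice outside $\bigoplus_i\mathbb Zv_i$ and subtract the integer parts of its coefficients. This gives a nonzero $w=\sum_i\lambda_iv_i\in\mathbb Z^n$ with $0\le\lambda_i<1$, and after dividing by a positive integer $w$ is primitive. Let $\tau$ be the face spanned by the $v_i$ with $\lambda_i>0$. The \emph{star subdivision} at $w$ keeps the maximal cones that do not contain $\tau$ and replaces each maximal cone $\sigma'\supseteq\tau$ by the cones obtained from $\sigma'$ by replacing one generator $v_i$ of $\tau$ by $w$. The result is a simplicial rational fan with the same support. The face $\tau$ has at least two generators, because $\lambda_iv_i\notin\mathbb Z^n$ for $0<\lambda_i<1$; so no ray is lost. Replacing $v_i$ by $w$ multiplies the determinant by $\lambda_i$, so each new cone has multiplicity $\lambda_i\operatorname{mult}(\sigma')<\operatorname{mult}(\sigma')$.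

Let $\mu$ be the largest multiplicity in the original fan and $a_m$ the number of maximal cones of multiplicity $m$. If $m$ is the largest multiplicity of a cone replaced in one step, then $a_m$ decreases and $a_{m'}$ is unchanged for $m'>m$. So $(a_\mu,\dots,a_1)$ decreases in the lexicographic order, which is a well-order on $\mathbb N^\mu$. The procedure terminates, and every step is effective.
\end{proof}

\begin{proposition}\label{prop:cone}
Let $\ell$ be an integer linear form on $\mathbb R^n$ and $Y\subseteq\mathbf I^n\cap\{\ell=1\}$ a nonempty rational polyhedron. Then $P=\{\lambda y:\lambda\in[0,1],\ y\in Y\}$ is a $\mathbb Z$-retract of $\mathbf I^n$.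
\end{proposition}

\begin{proof}
Triangulate $Y$ by simplices with rational vertices. Since $Y$ lies in a hyperplane that misses $0$, the cones over the simplices form a simplicial rational fan with support $\mathbb R_{\ge0}Y$. Let $\Sigma$ be a unimodular refinement. A point $\lambda y$ with $y\in Y$ has $\ell(\lambda y)=\lambda$, so $P=\{v\in\mathbb R_{\ge0}Y:\ell(v)\le1\}$.

\emph{A model of $P$.} Let $u_1,\dots,u_N$ be the primitive generators of the rays of $\Sigma$ and $d_i=\ell(u_i)$. The $d_i$ are positive because $\ell>0$ on $\mathbb R_{\ge0}Y\setminus\{0\}$, and they are integers because $\ell$ is an integer form; this is where the hypothesis on $\ell$ is used. Let $\mathcal K$ be the set of all $I\subseteq\{1,\dots,N\}$, including $\emptyset$, such that $\{u_i\}_{i\in I}$ generates a cone of $\Sigma$. It is closed under subsets. Put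
\[
C=\Bigl\{x\in\mathbb R_{\ge0}^N:\ \operatorname{supp}x\in\mathcal K,\ \sum_id_ix_i\le1\Bigr\}\subseteq\mathbf I^N,
\]
where $\operatorname{supp}x=\{i:x_i\ne0\}$. Every point of the support of $\Sigma$ lies in the relative interior of exactly one cone, so $x\mapsto\sum_ix_iu_i$ is a bijection $C\to P$. It is integer linear. For $I\in\mathcal K$ extend $\{u_i\}_{i\in I}$ to a basis of $\mathbb Z^n$; on the part of $P$ in the cone of $I$, the inverse map has as coordinates the dual basis functionals for $i\in I$ and $0$ for $i\notin I$, so it is integer linear there. Hence $C\cong_{\mathbb Z}P$, and by Lemma~\ref{lem:transfer} it suffices to retract $\mathbf I^N$ onto $C$. We enforce the two conditions defining $C$ one after the other.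

\emph{The support condition.} For $I\notin\mathcal K$ (so $I\ne\emptyset$) define $\varrho_I:\mathbf I^N\to\mathbf I^N$ by $\varrho_I(x)_i=x_i-\min_{j\in I}x_j$ for $i\in I$ and $\varrho_I(x)_i=x_i$ otherwise. This is a $\mathbb Z$-map. If $\operatorname{supp}x\in\mathcal K$ then $I\not\subseteq\operatorname{supp}x$, the minimum is $0$, and $\varrho_I(x)=x$. Let $\varrho$ be the composite of all $\varrho_I$, $I\notin\mathcal K$, in some order. After $\varrho_I$ has been applied some coordinate in $I$ is $0$, and it stays $0$, since the later maps only decrease coordinates and keep them nonnegative. So $\operatorname{supp}\varrho(x)$ contains no $I\notin\mathcal K$, and in particular it belongs to $\mathcal K$.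

\emph{The inequality.} Think of a budget $b_1=1$ from which the coordinate $i$ spends $d_i$ times its value. The truncation $\min(x_i,b_i/d_i)$ is not a $\mathbb Z$-map, so we fold instead: define recursively
\[
y_i=\min\bigl(x_i,\max(0,b_i-(d_i-1)x_i)\bigr),\qquad b_{i+1}=b_i-d_iy_i .
\]
(For $N=1$ and $d_1=2,3$ these are the first two retractions of Section~\ref{sec:intro}.) The map $\varrho':x\mapsto y$ is a $\mathbb Z$-map with $0\le y_i\le x_i$, so $\operatorname{supp}y\subseteq\operatorname{supp}x$. If $y_i>0$ then $y_i\le b_i-(d_i-1)x_i\le b_i-(d_i-1)y_i$, so $d_iy_i\le b_i$; if $y_i=0$ then $b_{i+1}=b_i$. Hence all $b_i\ge0$, and $b_{N+1}\ge0$ says $\sum_id_iy_i\le1$. If $\sum_id_ix_i\le1$, then by induction $b_i=1-\sum_{j<i}d_jx_j\ge d_ix_i$, so $b_i-(d_i-1)x_i\ge x_i$ and $y_i=x_i$. Thus $\varrho'\varrho$ maps $\mathbf I^N$ into $C$ and fixes $C$ pointwise.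
\end{proof}

\section{Spaces with integral charts}\label{sec:Zspaces}

Torus bundles are given as quotients, not as subsets of a cube. We embed any compact space with an integral atlas so that the charts become $\mathbb Z$-homeomorphisms. The proof is the usual embedding argument for compact manifolds, with Lemma~\ref{lem:ext} in place of bump functions.

\begin{definition}
A \emph{$\mathbb Z$-space} is a compact Hausdorff space $X$ with finitely many closed sets $X_k$ covering $X$ and homeomorphisms $\varphi_k:X_k\to D_k$ onto rational polyhedra $D_k\subseteq\mathbb R^{n_k}$, such that each $\varphi_k(X_k\cap X_l)$ is a rational polyhedron on which $\varphi_l\varphi_k^{-1}$ is a $\mathbb Z$-map. A map $\Theta:X\to X$ is \emph{integral in charts} if each $D_k$ is a finite union of rational polyhedra $T$ such that, for some $l$ depending on $T$, we have $\Theta\varphi_k^{-1}(T)\subseteq X_l$ and $\varphi_l\Theta\varphi_k^{-1}|_T$ is a $\mathbb Z$-map.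
\end{definition}

\begin{lemma}[Realization]\label{lem:realize}
For every $\mathbb Z$-space $X$ there are $n_0$ and a homeomorphism $\Phi$ of $X$ onto a rational polyhedron in $\mathbf I^{n_0}$ such that each $\Phi\varphi_k^{-1}:D_k\to\Phi(X_k)$ is a $\mathbb Z$-homeomorphism. If $\Theta:X\to X$ is a bijection such that $\Theta$ and $\Theta^{-1}$ are integral in charts, then $\Phi\Theta\Phi^{-1}$ is a $\mathbb Z$-homeomorphism of $\Phi(X)$.
\end{lemma}

\begin{proof}
For a set $I$ of chart indices let $X_I=\bigcup_{k\in I}X_k$, and call $f:X_I\to\mathbb R$ \emph{integral} if $f\varphi_k^{-1}$ is a $\mathbb Z$-map for each $k\in I$. Such an $f$ extends to an integral function on $X_{I\cup\{l\}}$. Indeed, $D'=\varphi_l(X_l\cap X_I)$ is the union of the rational polyhedra $\varphi_l(X_l\cap X_k)$, $k\in I$, on which $f\varphi_l^{-1}=(f\varphi_k^{-1})(\varphi_k\varphi_l^{-1})$ is a $\mathbb Z$-map; Lemma~\ref{lem:ext} extends $f\varphi_l^{-1}$ from $D'$ to a $\mathbb Z$-map $F$ on $D_l$.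

Starting from $I=\{k\}$ and adding one chart at a time, extend the components of $\varphi_k$ to obtain $f_k:X\to\mathbb R^{n_k}$ with integral components. There is also an integral $\delta_k:X\to[0,\infty)$ with zero set exactly $X_k$: start with $0$ on $X_k$, and in the step from $I$ to $I\cup\{l\}$ use on $D_l$ the function $|F|+d_{D'}$, which agrees with the given function on $D'$ and is positive off $D'$.

Let $\Phi_0=(f_k,\delta_k)_k$. If $\Phi_0(x)=\Phi_0(x')$ and $x\in X_k$, then $\delta_k(x')=0$, so $x'\in X_k$, and $\varphi_k(x)=\varphi_k(x')$ gives $x=x'$. Each $\Phi_0\varphi_k^{-1}$ is a $\mathbb Z$-map, and its inverse on $\Phi_0(X_k)$ is the projection to the $f_k$-coordinates. To land in a unit cube without dividing, replace each coordinate $g$ of $\Phi_0$, with $|g|\le c$ and $c\in\mathbb N$, by the $2c$ coordinates $g_m=\max(0,\min(1,g-m))$, $-c\le m<c$. Since $g=-c+\sum_mg_m$, the map $\Phi_0$ is recovered from the resulting map $\Phi$ by an integer affine map. So $\Phi$ is injective, and each $\Phi\varphi_k^{-1}$ is a $\mathbb Z$-homeomorphism onto the rational polyhedron $\Phi(X_k)$. The map $\Phi$ is continuous on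 each $X_k$, hence a homeomorphism onto its image by compactness.

If $\Theta$ is integral in charts, then $\Phi(X)$ is the finite union of the rational polyhedra $\Phi\varphi_k^{-1}(T)$, and on each of them $\Phi\Theta\Phi^{-1}=(\Phi\varphi_l^{-1})(\varphi_l\Theta\varphi_k^{-1})(\varphi_k\Phi^{-1})$ is a $\mathbb Z$-map. Apply this to $\Theta$ and $\Theta^{-1}$.
\end{proof}

\section{The Mihailova subgroup}\label{sec:group}

We first note that in the free group on $a,b$ the elements $a^{-k}ba^k$, $k\in\mathbb N$, freely generate the subgroup they generate. A nonempty reduced product of their powers has the form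
\[
a^{-k_1}b^{m_1}a^{k_1-k_2}b^{m_2}\cdots a^{k_{\nu-1}-k_\nu}b^{m_\nu}a^{k_\nu},\qquad m_i\ne0,\quad k_i\ne k_{i+1},
\]
and this is a nonempty reduced word in $a,b$.

Fix a finitely presented group $\Lambda=\langle x_1,\dots,x_m\mid R_1,\dots,R_l\rangle$ with $m\ge1$; it will be chosen in Section~\ref{sec:undec}. By Sanov's theorem the matrices $a=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $b=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$ freely generate a free subgroup of $SL_2(\mathbb Z)$. Sending $x_k$ to $a^{-k}ba^k$, we identify the free group on $x_1,\dots,x_m$ with a subgroup $G\le SL_2(\mathbb Z)$. Free groups are torsion-free, so $-I\notin G$. The Mihailova subgroup of $\Lambda$ is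
\[
H=\{(u,v)\in G\times G:\ u=v\text{ in }\Lambda\}.
\]
It is generated by the pairs $(x_i,x_i)$ and $(R_k,1)$. Indeed, for $(u,v)\in H$ we have $(u,v)=(uv^{-1},1)(v,v)$; the element $uv^{-1}$ is a product of conjugates $gR_k^{\pm1}g^{-1}$; and $(gR_kg^{-1},1)=(g,g)(R_k,1)(g,g)^{-1}$. Denote these generators by $B_i=(B_{i,1},B_{i,2})$, $1\le i\le r$, where $r=m+l\ge1$. For a word $w$ in the $x_i$,
\begin{equation}\label{eq:word}
(w,1)\in H\iff w=1\text{ in }\Lambda .
\end{equation}
Since $H$ contains the diagonal, it projects onto $G$ in each factor. All the information lies in how the two components are coupled, and the construction must keep them coupled.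

\section{Two flat torus bundles over a surface}\label{sec:E}

\subsection*{The space $E$}
Let $L=4r+4\ge8$ and $B_{0,1}=B_{0,2}=I$. Write points of $U=\mathbb R\times[0,3]\times\mathbb R^2$ as $(\xi,\eta,y)$. For $0\le i\le r$ and $j\in\{1,2\}$ let $\Gamma_{i,j}$ be the group of all maps
\[
(\xi,\eta,y)\mapsto(\xi+aL,\ \eta,\ B_{i,j}^{-a}y+\omega),\qquad a\in\mathbb Z,\ \omega\in\mathbb Z^2 .
\]
These maps are integer affine with integer affine inverses, and the action is free. For bounded sets $D,D'\subseteq U$ only finitely many $\gamma\in\Gamma_{i,j}$ satisfy $\gamma D'\cap D\ne\emptyset$: the condition bounds $a$, and for each $a$ it bounds $\omega$. We refer to this as \emph{local finiteness}. Let $M_{i,j}=U/\Gamma_{i,j}$, a compact Hausdorff space, with points $[\xi,\eta,y]_i$. Then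
\[
[\xi+L,\eta,y]_i=[\xi,\eta,B_{i,j}\,y]_i .
\]
The space $M_{i,j}$ lies over the annulus $S_i=(\mathbb R/L\mathbb Z)\times[0,3]$, with points $[\xi,\eta]_i$. For $1\le i\le r$ glue $M_{i,j}$ to $M_{0,j}$, and $S_i$ to $S_0$, by
\begin{equation}\label{eq:glue}
[\xi,\eta,y]_0\sim[\eta,\ \xi-4i,\ y]_i,\qquad [\xi,\eta]_0\sim[\eta,\ \xi-4i]_i\qquad(\xi\in[4i,4i+3],\ \eta\in[0,3]).
\end{equation}
This identifies the square $Q_i=[4i,4i+3]\times[0,3]$ of $S_0$ with the square $[0,3]\times[0,3]$ of $S_i$, exchanging the two directions, and it identifies the copies of $Q_i\times T^2$ above them. Let $E_j$ and $S$ be the resulting spaces (Figure~\ref{fig:S}), and $\pi:E_j\to S$ the map that forgets $y$. The squares $Q_i$ are disjoint, so each $M_{i,j}$ embeds in $E_j$, each $S_i$ embeds in $S$, $M_{i,j}=\pi^{-1}(S_i)$, and $S_i\cap S_{i'}=\emptyset$ for $1\le i\ne i'$. The space $S$ is a compact surface with boundary; near a corner of $Q_i$ it looks like three quarters of a plane.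

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!25] (4,0) rectangle (7,3);
\fill[gray!25] (8,0) rectangle (11,3);
\draw (0,0) -- (12,0);
\draw (0,3) -- (12,3);
\draw[dashed] (0,0) -- (0,3);
\draw[dashed] (12,0) -- (12,3);
\draw (4,-1.5) -- (4,4.5);
\draw (7,-1.5) -- (7,4.5);
\draw (8,-1.5) -- (8,4.5);
\draw (11,-1.5) -- (11,4.5);
\draw[thick,->] (0,1) -- (4.85,1);
\draw[thick,->] (5,1) -- (5,4.4);
\draw[thick,->] (5,-1.4) -- (5,0.85);
\fill (0,0) circle (3pt) node[left] {$p$};
\fill (0,1) circle (3pt) node[left] {$q$};
\fill (5,1) circle (3pt);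
\node at (2,2.2) {$S_0$};
\node at (6.1,2) {$Q_1$};
\node at (9.5,1.5) {$Q_2$};
\node at (6.1,3.9) {$S_1$};
\node at (9.5,3.9) {$S_2$};
\node at (6.1,-0.8) {$S_1$};
\node at (9.5,-0.8) {$S_2$};
\end{tikzpicture}
\caption{The base surface $S$ for $r=2$, $L=12$. The horizontal band is the annulus $S_0$, with its dashed sides identified. Each vertical band is part of an annulus $S_i$, which crosses $S_0$ in the shaded square $Q_i$; its top end is joined to its bottom end by a strip, not drawn, that is disjoint from everything else. The arrows show how the torus fiber over $q$ is pushed into $Q_1$ and once around $S_1$, before it is pushed back to $q$. Its fiber coordinate changes by the matrix $B_{1,j}$.}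
\label{fig:S}
\end{figure}

The points with $y\in\mathbb Z^2$ form a section of $\pi$, the \emph{zero section}, which we identify with $S$. Let
\[
E=E_1\cup_SE_2
\]
be the union along the zero sections. All gluings are along closed subsets of compact Hausdorff spaces, so $E$ is compact Hausdorff. The fiber of $\pi:E\to S$ is a wedge of two tori; a product of two tori would raise the dimension of the total space from $4$ to $6$. Let $\kappa_j:E\to E_j$ be the identity on $E_j$ and $\pi$ on $E_{3-j}$. It is a continuous retraction with $\pi\kappa_j=\pi$.

Define closed subsets of $S$ by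
\[
S_0'=\bigcup_{i\ge1}\{[\xi,\eta]_i:3\le\xi\le L\},\qquad
S_i'=\{[\xi,\eta]_0:\ \xi\in[0,4i]\cup[4i+3,L]\}\cup\bigcup_{1\le i'\ne i}S_{i'}\quad(i\ge1).
\]
Then for $0\le i\le r$,
\begin{equation}\label{eq:boundary}
S=S_i\cup S_i',\qquad S_i\cap S_i'\subseteq\{[\xi,\eta]_i:\eta\in\{0,3\}\}.
\end{equation}
For $i=0$, a point of $S_0\cap S_0'$ is $[3,\eta]_{i'}=[4i'+\eta,3]_0$ or $[L,\eta]_{i'}=[0,\eta]_{i'}=[4i'+\eta,0]_0$. For $i\ge1$, a point of $S_i\cap S_i'$ is $[4i,\eta]_0=[\eta,0]_i$ or $[4i+3,\eta]_0=[\eta,3]_i$.

Let $p=[0,0]_0$ and $q=[0,1]_0$, regarded as points of $S\subseteq E$. The fibers $F_j(p)$, $F_j(q)$ of $E_j$ are identified with $T^2$ by the coordinate $y$ of $M_{0,j}$; the points $p,q$ are their zeros. For $v\in\mathbb Z^2$ let $v_p$ be the loop $u\mapsto uv$, $u\in[0,1]$, in $F_j(p)$, and $v_q$ the same loop in $F_j(q)$; the index $j$ will be fixed by the context. For paths, $\alpha\beta$ means $\alpha$ followed by $\beta$, $\bar\alpha$ is the reverse of $\alpha$, and $\simeq$ is homotopy relative to the endpoints.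

\subsection*{Holonomy}
Cover $S$ by
\[
O_0=S_0\cup\bigcup_{i\ge1}\{[\xi,\eta]_i:-1<\xi<4\},\qquad O_i=\{[\xi,\eta]_i:3<\xi<L\}\quad(i\ge1).
\]
These sets are open: the complement of $O_0$ is the union of the compact sets $\{[\xi,\eta]_i:4\le\xi\le L-1\}$, and the complement of $O_i$ is the union of the $S_{i'}$, $i'\ne i$. Over $O_0$ define $\chi_{0,j}$ with values in $T^2$ by $[\xi,\eta,y]_0\mapsto y$ and by $[\xi,\eta,y]_i\mapsto y$ for $-1<\xi<4$; the two rules agree over $Q_i$ by \eqref{eq:glue}. Over $O_i$ define $\chi_{i,j}$ by $[\xi,\eta,y]_i\mapsto y$ for $3<\xi<L$. The maps $(\pi,\chi_{i,j})$ are homeomorphisms onto $O_i\times T^2$, so $E_j\to S$ is a fiber bundle with fiber $T^2$. We have $O_i\cap O_{i'}=\emptyset$ for $1\le i\ne i'$, and $O_0\cap O_i$ has two components: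
\[
\chi_{0,j}=\chi_{i,j}\ \text{ over }3<\xi<4,\qquad \chi_{0,j}=B_{i,j}\,\chi_{i,j}\ \text{ over }L-1<\xi<L,
\]
the second because $[\xi,\eta,y]_i=[\xi-L,\eta,B_{i,j}y]_i$. So at each point of an overlap the \emph{pair} of transition matrices for $j=1,2$ is $(I,I)$ or $B_i^{\pm1}$, an element of $H$.

\begin{lemma}\label{lem:holonomy}
For every path $\alpha$ in $S$ from $p$ to $q$ there is $h=(h_1,h_2)\in H$ such that, for $j=1,2$ and all $v\in\mathbb Z^2$, $\alpha\,v_q\,\bar\alpha\simeq(h_j^{-1}v)_p$ in $E_j$. If $\alpha$ lies in $S_0$, this holds with $h=(I,I)$.
\end{lemma}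

\begin{proof}
Choose $0=u_0<\dots<u_N=1$ and indices $i_\nu$ with $\alpha([u_{\nu-1},u_\nu])\subseteq O_{i_\nu}$ and $i_1=i_N=0$; this is possible by the Lebesgue number lemma and because $p,q\in O_0$. If $\alpha$ lies in $S_0$ take $N=1$. Let $(C_{\nu,1},C_{\nu,2})\in H$ be the pair of transition matrices at $\alpha(u_\nu)$, so that $\chi_{i_{\nu+1},j}=C_{\nu,j}\chi_{i_\nu,j}$ over this point. For $u\in[u_{\nu-1},u_\nu]$ and $y\in T^2$ let $\mathcal T_j(u,y)$ be the point of $E_j$ over $\alpha(u)$ with $\chi_{i_\nu,j}$-coordinate $C_{\nu-1,j}\cdots C_{1,j}\,y$. The two definitions at $u=u_\nu$ agree, so $\mathcal T_j:[0,1]\times T^2\to E_j$ is continuous: it is the parallel transport along $\alpha$. Put $h_j=C_{N-1,j}\cdots C_{1,j}$. The subdivision is the same for $j=1,2$, so $(h_1,h_2)$ is a product of elements of $H$. We have $\mathcal T_j(0,y)=y\in F_j(p)$, $\mathcal T_j(1,y)=h_jy\in F_j(q)$ and $\mathcal T_j(u,0)=\alpha(u)$. The map $(u,u')\mapsto\mathcal T_j(u,u'h_j^{-1}v)$ on the unit square restricts to $\alpha$ on the sides $u'=0$ and $u'=1$, to $(h_j^{-1}v)_p$ on $u=0$ and to $v_q$ on $u=1$. This gives the homotopy.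
\end{proof}

\begin{lemma}\label{lem:pi1}
The map $v\mapsto[v_p]$ is an injective homomorphism $\mathbb Z^2\to\pi_1(E_j,p)$ whose image $V_j$ is the kernel of $\pi_*:\pi_1(E_j,p)\to\pi_1(S,p)$.
\end{lemma}

\begin{proof}
The homotopy sequence $\pi_2(E_j)\to\pi_2(S)\to\pi_1(F_j(p))\to\pi_1(E_j)\to\pi_1(S)$ of the fiber bundle is exact. The first map is onto because $\pi$ has a section through $p$, so the second map is trivial, and $\pi_1(F_j(p),p)=\mathbb Z^2$.
\end{proof}

\subsection*{The integral atlas}
As charts take the maps $D\to M_{i,j}\subseteq E$, $d\mapsto[d]_i$, for all $i,j$ and all \emph{boxes}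
\[
D=[a,a+1]\times[0,3]\times[\tfrac b2,\tfrac{b+1}2]\times[\tfrac{b'}2,\tfrac{b'+1}2],\qquad a\in\{0,\dots,L-1\},\quad b,b'\in\{0,1\}.
\]

\begin{lemma}\label{lem:atlas}
These charts make $E$ a $\mathbb Z$-space.
\end{lemma}

\begin{proof}
A box embeds: an element of $\Gamma_{i,j}$ that relates two points of $D$ has no shift in $\xi$, since $1<L$, so it is a translation by $\omega\in\mathbb Z^2$, and $\omega=0$ since the widths in $y$ are $\frac12<1$. The boxes cover, since every point of $U$ can be moved by $\Gamma_{i,j}$ into $[0,L]\times[0,3]\times[0,1]^2$. For two charts with boxes $D,D'$ we show that the set of pairs $(d,d')\in D\times D'$ with the same image in $E$ is a finite union of graphs of integer affine maps over rational polytopes in $D$. Then the overlap is a rational polyhedron in $D$, and the transition map is a $\mathbb Z$-map on it.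

\emph{Both boxes in $M_{i,j}$.} The relation is $d'=\gamma d$ with $\gamma\in\Gamma_{i,j}$ and $d\in D\cap\gamma^{-1}D'$. Finitely many $\gamma$ occur, by local finiteness.

\emph{$D$ in $M_{0,j}$ and $D'$ in $M_{i,j}$, $i\ge1$.} Let $g(\xi,\eta,y)=(\eta,\xi-4i,y)$. The $\xi$-coordinate of $d$ lies in $[0,L]$ and $[4i,4i+3]\subseteq(0,L)$, so $[d]_0$ lies over $Q_i$ if and only if $d\in D_1=D\cap([4i,4i+3]\times[0,3]\times\mathbb R^2)$, and then $[d]_0=[gd]_i$. The relation is $d'=\gamma gd$ with $\gamma\in\Gamma_{i,j}$ and $d\in D_1\cap(\gamma g)^{-1}D'$. Finitely many $\gamma$ occur, by local finiteness applied to $gD_1$ and $D'$. With the roles of the boxes exchanged the relation is $d=(\gamma g)^{-1}d'$ over $D'\cap\gamma gD_1$, and $(\gamma g)^{-1}$ is integer affine.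

\emph{$D$ in $M_{i,j}$ and $D'$ in $M_{i',j}$, $1\le i\ne i'$.} The relation is empty.

\emph{$D$ in $M_{i,j}$ and $D'$ in $M_{i',3-j}$.} Related points lie in the zero section: $d=(\xi,\eta,\omega)$ and $d'=(\xi',\eta',\omega')$ with $\omega,\omega'\in\{0,1\}^2$ and $[\xi,\eta]_i=[\xi',\eta']_{i'}$ in $S$. Forgetting $y$ in the three previous cases shows that the latter relation is a finite union of graphs of integer affine maps $g_0$ over rational polytopes $T_0$ of the plane. So the relation between $d$ and $d'$ is a finite union of graphs of the maps $(\xi,\eta,y)\mapsto(g_0(\xi,\eta),y+\omega'-\omega)$ over $T_0\times\{\omega\}$.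
\end{proof}

From now on we fix an embedding $\Phi$ as in Lemma~\ref{lem:realize} and regard $E$ as a rational polyhedron in $\mathbf I^{n_0}$. It is a finite union of $\mathbb Z$-homeomorphic images of boxes, so $\dim E=4$.

\subsection*{Pushes}
The shear of Section~\ref{sec:model} moves one boundary circle of the annulus, and this would tear the gluing. We use a profile with integer slopes that vanishes at both ends: $\phi(\eta)=\eta,\ 1,\ 3-\eta$ on $[0,1]$, $[1,2]$, $[2,3]$ respectively. For $0\le i\le r$ and $c\in\mathbb Z$ define $\Psi_i^c:E\to E$ by
\[
\Psi_i^c[\xi,\eta,y]_i=[\xi+c\phi(\eta),\eta,y]_i\ \text{ on }M_{i,1}\cup M_{i,2},\qquad \Psi_i^c=\mathrm{id}\ \text{ on }\pi^{-1}(S_i').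
\]
The lift $\psi(\xi,\eta,y)=(\xi+c\phi(\eta),\eta,y)$ commutes with $\Gamma_{i,j}$, so the first rule is well defined on $M_{i,j}$. It preserves the zero section and acts on it independently of $j$. The two rules agree on $\pi^{-1}(S_i\cap S_i')$ by \eqref{eq:boundary} and $\phi(0)=\phi(3)=0$. The inverse of $\Psi_i^c$ is $\Psi_i^{-c}$.

\begin{lemma}\label{lem:pushZ}
Each $\Psi_i^c$ is a $\mathbb Z$-homeomorphism of $E$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:realize} it suffices to show that every $\Psi_i^c$ is integral in charts. Let $D$ be a box of $M_{i,j}$. Cut it into three polytopes $D^*$ by $\eta\in[0,1],[1,2],[2,3]$; on each, $\psi$ is integer affine. The translates $\gamma D'$ of boxes by $\gamma\in\Gamma_{i,j}$ cover $U$, and finitely many of them meet $\psi(D^*)$. On the rational polytope $D^*\cap\psi^{-1}(\gamma D')$ the map $\Psi_i^c$, read in the charts $D$ and $D'$, is $\gamma^{-1}\psi$, which is integer affine there.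

Now let $D$ be a box of $M_{i',j}$ with $i'\ne i$. Its $\xi$-interval $[a,a+1]$ has integer endpoints, so $D$ lies entirely over $S_i$ or entirely over $S_i'$: for $i=0$ according as $[a,a+1]\subseteq[0,3]$ or $[a,a+1]\subseteq[3,L]$; for $i'=0$ according as $[a,a+1]\subseteq[4i,4i+3]$ or not; and for $i,i'\ge1$ it lies over $S_i'$. Over $S_i'$ the map is the identity. If $D$ lies over $S_i$, it is the finite union of its overlaps with boxes $D_2$ of $M_{i,j}$. Cut each overlap into the preimages, under the transition map to $D_2$, of the polytopes into which $D_2$ was cut above. On each preimage $\Psi_i^c$ is the transition map followed by an integer affine map.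
\end{proof}

\begin{proposition}\label{prop:push}
For every $h=(h_1,h_2)\in H$ there is a $\mathbb Z$-homeomorphism $\Theta$ of $E$ that, for $j=1,2$, is the identity on $F_j(p)$ and maps $F_j(q)$ to itself by $h_j$.
\end{proposition}

\begin{proof}
Such maps can be composed and inverted, so it suffices to treat $h=B_i$, $1\le i\le r$. Put $\Theta_i=\Psi_0^{-(4i+1)}\Psi_i^L\Psi_0^{4i+1}$. Using $\phi(1)=1$ and \eqref{eq:glue}, on $F_j(q)$ we get
\begin{align*}
[0,1,y]_0&\mapsto[4i+1,1,y]_0=[1,1,y]_i\\
&\mapsto[1+L,1,y]_i=[1,1,B_{i,j}y]_i=[4i+1,1,B_{i,j}y]_0\\
&\mapsto[0,1,B_{i,j}y]_0 .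
\end{align*}
On $F_j(p)$ the maps $\Psi_0^c$ are the identity because $\phi(0)=0$, and $\Psi_i^L$ is the identity because $p\in S_i'$.
\end{proof}

\section{Marked fibers detect $H$}\label{sec:marked}

To recover a matrix from a homeomorphism we record its effect on closed curves. A homeomorphism that preserves a curve determines the image of its homotopy class only up to sign. Two curves in a torus would leave four choices of signs; a third curve ties the signs together.

\begin{lemma}\label{lem:signs}
Let $\mathcal E=\{e_1,e_2,e_1+e_2\}$, where $e_1,e_2$ is the standard basis of $\mathbb Z^2$. If an endomorphism $C$ of $\mathbb Z^2$ satisfies $Ce=\pm e$ for each $e\in\mathcal E$, with signs that may depend on $e$, then $C=\pm I$.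
\end{lemma}

\begin{proof}
If $Ce_1=\pm e_1$ and $Ce_2=\pm e_2$ with opposite signs, then $C(e_1+e_2)=\pm(e_1-e_2)\ne\pm(e_1+e_2)$.
\end{proof}

For $g=(g_1,g_2)\in G\times G$, $j\in\{1,2\}$ and $e\in\mathcal E$ let $c_{p,j,e}\subseteq F_j(p)$ be the image of the loop $e_p$ and $c_{q,j,e}(g)\subseteq F_j(q)$ the image of the loop $(g_je)_q$. The vectors $e$ and $g_je$ are primitive, and for primitive $v$ we have $uv\in\mathbb Z^2$ only if $u\in\mathbb Z$; so these are simple closed curves, traversed once by the loops. The twelve curves are pairwise distinct. Two of the four tori meet in at most one point. In $T^2$ the three curves of $e_1,e_2,e_1+e_2$ meet pairwise only in $0$, and the three curves in $F_j(q)$ are their images under the automorphism $g_j$. Fix once and for all an ordering of the twelve index triples, and write $c_1(g),\dots,c_{12}(g)$ for the curves in this order. Let $1=(I,I)\in G\times G$.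

The curves are rational subpolyhedra of $E$, and lists of segments for them can be computed from $g$. For instance, cut the segment $\{(0,1,ug_je):u\in[0,1]\}\subseteq U$ at the finitely many rational $u$ where a coordinate of $ug_je$ lies in $\frac12\mathbb Z$. Each piece is moved by a translation in $\mathbb Z^2$ into one box of $M_{0,j}$ with $a=0$, and the chart of this box is a fixed $\mathbb Z$-map into $\mathbf I^{n_0}$, given by finitely many polytopes and integer affine maps.

\begin{proposition}\label{prop:marked}
For $g\in G\times G$ the following are equivalent.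
\begin{itemize}
\item[(a)] $g\in H$.
\item[(b)] There is a $\mathbb Z$-homeomorphism $\Theta$ of $E$ with $\Theta(c_k(g))=c_k(1)$ for all $k$.
\item[(c)] There is a homeomorphism $\theta$ of $E$ with $\theta(c_k(g))=c_k(1)$ for all $k$.
\end{itemize}
\end{proposition}

\begin{proof}
For (a)$\Rightarrow$(b) apply Proposition~\ref{prop:push} to $h=g^{-1}$: the map $\Theta$ fixes the curves over $p$ and sends $ug_je$ to $ue$ in $F_j(q)$. The implication (b)$\Rightarrow$(c) is trivial. Assume (c). The map $\theta$ need not preserve $\pi$, the zero section or $E_j$, so we work with the continuous maps $\theta_j=\kappa_j\theta|_{E_j}:E_j\to E_j$.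

\emph{Base points.} We have $c_{p,j,e_1}\cap c_{p,j,e_2}=\{p\}$, and $c_{q,j,e_1}(g)\cap c_{q,j,e_2}(g)=\{q\}$ for every $g$, including $g=1$. So $\theta(p)=p$ and $\theta(q)=q$.

\emph{The action on $V_j$.} For $e\in\mathcal E$, $\theta$ maps the circle $c_{p,j,e}\subseteq E_j$ homeomorphically onto itself and fixes $p$. So $\theta_j\circ e_p=\theta\circ e_p$ traverses this circle once and is homotopic in it to $(\pm e)_p$. As $[(e_1)_p]$ and $[(e_2)_p]$ generate $V_j$, the endomorphism $(\theta_j)_*$ of $\pi_1(E_j,p)$ maps $V_j$ to itself. By Lemmas~\ref{lem:pi1} and~\ref{lem:signs} it acts on $V_j\cong\mathbb Z^2$ as $\pm I$.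

\emph{One path for both bundles.} Let $\delta(u)=[0,u]_0$, $u\in[0,1]$, a path from $p$ to $q$ in $S_0\subseteq E_1\cap E_2$. Put $\alpha=\pi\theta\delta$, a path from $p$ to $q$ in $S$ that does not depend on $j$, and let $h\in H$ be given by Lemma~\ref{lem:holonomy} for $\alpha$. Put $\beta_j=\theta_j\delta$, a path in $E_j$ from $p$ to $q$ with $\pi\beta_j=\pi\kappa_j\theta\delta=\alpha$. The loop $\beta_j\bar\alpha$, with $\alpha$ in the zero section, projects to the null-homotopic loop $\alpha\bar\alpha$. By Lemma~\ref{lem:pi1}, $\nu_j=[\beta_j\bar\alpha]\in V_j$.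

\emph{Comparison.} Fix $e\in\mathcal E$. By Lemma~\ref{lem:holonomy} for $\delta$, $[\delta\,(g_je)_q\,\bar\delta]=[(g_je)_p]$. The map $\theta$ sends $c_{q,j,e}(g)$ homeomorphically onto $c_{q,j,e}(1)\subseteq E_j$ and fixes $q$, so $\theta_j\circ(g_je)_q\simeq(\pm e)_q$. Applying $(\theta_j)_*$ we obtain
\[
[(\pm g_je)_p]=[\beta_j\,(\pm e)_q\,\bar\beta_j]=\nu_j\,[\alpha\,(\pm e)_q\,\bar\alpha]\,\nu_j^{-1}=\nu_j\,[(\pm h_j^{-1}e)_p]\,\nu_j^{-1}=[(\pm h_j^{-1}e)_p],
\]
where the last step uses that $V_j$ is abelian. By Lemma~\ref{lem:pi1}, $h_jg_je=\pm e$ for each $e\in\mathcal E$, so $h_jg_j=\pm I$ by Lemma~\ref{lem:signs}. Both $h_j$ and $g_j$ lie in $G$ and $-I\notin G$, so $h_jg_j=I$ for $j=1,2$. Thus $g=h^{-1}\in H$.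
\end{proof}

The gluing of $E_1$ and $E_2$ along $S$ is used only to have the same path $\alpha$, and hence one element $h\in H$, for both $j$. For the disjoint union of $E_1$ and $E_2$ the analogue of (b) holds for every $g\in G\times G$: since $(g_j,g_j)^{-1}\in H$ and pushes preserve $E_j$, each marking can be undone separately.

\section{The retracts $P(g)$}\label{sec:P}

It remains to build the marking into the space and to pass to a cone. Along $c_k(g)$ we attach $k$ discs, called fins; the different numbers prevent a homeomorphism from permuting the curves. To the cone we add one segment at the apex, the whisker, which forces homeomorphisms to fix the apex.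

Let $J=\{(k,a):1\le a\le k\le12\}$, so $|J|=78$, and let $n=1+n_0+78+1$. Write points of $\mathbb R^n$ as $(\rho,w,z,z_0)$ with $\rho\in\mathbb R$, $w\in\mathbb R^{n_0}$, $z\in\mathbb R^J$, $z_0\in\mathbb R$. Let $\epsilon_f$ ($f\in J$) and $\epsilon_0$ be the unit vectors of the coordinates $z_f$ and $z_0$, and put $\ell=\rho+\sum_fz_f+z_0$. Identify $x\in E$ with $(1,x,0,0)$. For $f=(k,a)\in J$ the \emph{fin} $\Delta_f(g)$ is the cone over $c_k(g)$ with apex $\epsilon_f$,
\[
\Delta_f(g)=\{(1-u)(1,x,0,0)+u\epsilon_f:\ x\in c_k(g),\ u\in[0,1]\}.
\]
A point of the fin determines $u=z_f$ and, for $u<1$, determines $x$. So $\Delta_f(g)$ is a closed disc with boundary circle $c_k(g)=\Delta_f(g)\cap E$. Put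
\[
Y(g)=E\cup\bigcup_{f\in J}\Delta_f(g),\qquad Y'(g)=Y(g)\cup\{\epsilon_0\},\qquad P(g)=\{\lambda y:\lambda\in[0,1],\ y\in Y'(g)\}.
\]
The set $Y'(g)$ is a rational polyhedron in $\mathbf I^n\cap\{\ell=1\}$: a fin is the union of the triangles spanned by $\epsilon_f$ and the segments of $c_k(g)$. By Proposition~\ref{prop:cone}, $P(g)$ is a $\mathbb Z$-retract of $\mathbf I^n$. It is the union of the convex hulls of $0$ with the polytopes of $Y'(g)$, so $\dim P(g)=\dim E+1=5$, and a list of polytopes for $P(g)$ can be computed from $g$. The number $n$ does not depend on $g$. Explicitly, $P(g)$ consists of the points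
\begin{equation}\label{eq:P}
(\rho,\rho x,0,0),\qquad(\rho,\rho x',z_f\epsilon_f,0),\qquad\lambda\epsilon_0,
\end{equation}
with $x\in E$ and $\rho\in[0,1]$ in the first case; $f=(k,a)$, $x'\in c_k(g)$, $\rho,z_f\ge0$ and $\rho+z_f\le1$ in the second; and $\lambda\in[0,1]$ in the third.

\begin{proposition}\label{prop:main}
For $g\in G\times G$, $P(g)\cong_{\mathbb Z}P(1)$ if and only if $g\in H$.
\end{proposition}

\begin{proof}
Let $g\in H$ and let $\Theta$ be as in Proposition~\ref{prop:marked}(b). On $CE=\{(\rho,\rho x):\rho\in[0,1],\ x\in E\}$ define $C\Theta(\rho,\rho x)=(\rho,\rho\Theta(x))$. If $\Theta(x)=Mx+b$ is integer affine on a rational polytope $T\subseteq E$, then $C\Theta(\rho,w)=(\rho,Mw+\rho b)$ on the rational polytope $\{(\rho,\rho x):\rho\in[0,1],x\in T\}$. So $C\Theta$ is a $\mathbb Z$-map; the coordinate $\rho$ is there to homogenize the constant term $b$. Every point of $P(g)$ has $(\rho,w)\in CE$, and by \eqref{eq:P} the $\mathbb Z$-map $(\rho,w,z,z_0)\mapsto(C\Theta(\rho,w),z,z_0)$ sends $P(g)$ into $P(1)$. The same construction for $\Theta^{-1}$ gives its inverse.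

Conversely, let $\Xi:P(g)\to P(1)$ be a $\mathbb Z$-homeomorphism.

\emph{Step 1: $\Xi(0)=0$.} Let $W=\{\lambda\epsilon_0:0<\lambda\le1\}$. We claim that $W$ is the set of points of $P(g)$ with an open neighborhood homeomorphic to $\mathbb R$ or $[0,1)$. The set $W=P(g)\cap\{z_0>0\}$ is open and homeomorphic to $[0,1)$. Any other point is $\lambda y$ with $y\in Y(g)$. The space $Y(g)$ is a union of homeomorphic images of boxes and discs, so it has no isolated point, and $y$ lies in a polytope of $Y(g)$ of positive dimension, hence on a nondegenerate segment of $Y(g)$. The triangle spanned by $0$ and this segment lies in $P(g)$ and contains $\lambda y$. So every neighborhood of $\lambda y$ contains a $2$-disc, while no subset of $\mathbb R$ is a $2$-disc. This proves the claim, for $g$ and for $1$. Hence $\Xi(W)=W$, and $\overline W\setminus W=\{0\}$ gives $\Xi(0)=0$.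

\emph{Step 2: $\Xi$ induces a homeomorphism $\theta:Y(g)\to Y(1)$.} Write $P(g)$ as a finite union of polytopes on which $\Xi$ is affine. Those that do not contain $0$ have positive distance from $0$. So there is $\lambda_0\in(0,1]$ such that every $x\in\lambda_0Y'(g)$ lies in a polytope containing $0$; this polytope contains the segment from $0$ to $x$, and therefore
\[
\Xi(\lambda x)=\lambda\,\Xi(x)\qquad(x\in\lambda_0Y'(g),\ \lambda\in[0,1]).
\]
Define $\theta(y)=\Xi(\lambda_0y)/\ell(\Xi(\lambda_0y))$ for $y\in Y'(g)$. Since $\Xi(\lambda_0y)\ne0$, and a nonzero point $v\in P(1)$ has $\ell(v)>0$ and $v/\ell(v)\in Y'(1)$, the map $\theta:Y'(g)\to Y'(1)$ is well defined and continuous. If $\theta(y)=\theta(y')$ then, after exchanging $y$ and $y'$ if necessary, $\Xi(\lambda_0y)=\lambda\,\Xi(\lambda_0y')=\Xi(\lambda\lambda_0y')$ with $0<\lambda\le1$. So $y=\lambda y'$, and applying $\ell$ gives $\lambda=1$. Given $y'\in Y'(1)$, continuity of $\Xi^{-1}$ at $0$ shows that for small $\lambda>0$ we have $\Xi^{-1}(\lambda y')=\mu y$ with $0<\mu\le\lambda_0$ and $y\in Y'(g)$. Then $\lambda y'=(\mu/\lambda_0)\,\Xi(\lambda_0y)$, so $\theta(y)=y'$.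 A continuous bijection of compact Hausdorff spaces is a homeomorphism. The point $\epsilon_0$ is the only isolated point of $Y'(g)$ and of $Y'(1)$, so $\theta(Y(g))=Y(1)$.

\emph{Step 3: $\theta(E)=E$.} Let $Z(g)$ be the set of points of $Y(g)$ with an open neighborhood homeomorphic to $\mathbb R^4$. We show that $E$ is the closure of $Z(g)$. A point of $Y(g)\setminus E$ lies in some $\Delta_f(g)\setminus E=Y(g)\cap\{z_f>0\}$, which is open in $Y(g)$ and homeomorphic to $\mathbb R^2$. By invariance of domain no nonempty open subset of $\mathbb R^2$ is homeomorphic to an open subset of $\mathbb R^4$, so $Z(g)\subseteq E$. For density, the part of $M_{i,j}$ with $0<\eta<3$ is a $4$-manifold without boundary, dense in $M_{i,j}$, and open in $E_j$ by \eqref{eq:boundary}. Removing from it the zero section and the fibers over $p$ and $q$ leaves a set that is still dense in $M_{i,j}$ and is disjoint from the closed sets $E_{3-j}$ and $\Delta_f(g)$, hence open in $Y(g)$. This set lies in $Z(g)$. As $\theta(Z(g))=Z(1)$, we get $\theta(E)=E$.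

\emph{Step 4: $\theta(c_k(g))=c_k(1)$.} The sets $\Delta_f(g)\setminus E$ are open, connected, pairwise disjoint and cover $Y(g)\setminus E$, so they are its components. The frontier of the component with index $f=(k,a)$, that is, its closure minus itself, is $c_k(g)$. Since the twelve curves are distinct, $c_k(g)$ is the only set that is the frontier of exactly $k$ components. The homeomorphism $\theta$ maps components of $Y(g)\setminus E$ bijectively to components of $Y(1)\setminus E$ and frontiers to frontiers, so $\theta(c_k(g))=c_k(1)$.

By Proposition~\ref{prop:marked}(c), applied to $\theta|_E$, we conclude that $g\in H$.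
\end{proof}

The second half of the proof uses only that $\Xi$ is a homeomorphism that is affine on finitely many polytopes covering $P(g)$. The integrality of the coefficients matters only in the first half, where the map has to be constructed.

\section{Undecidability and $\Sigma^0_1$-completeness}\label{sec:undec}

\begin{proposition}\label{prop:reduction}
Let $\Lambda=\langle x_1,\dots,x_m\mid R_1,\dots,R_l\rangle$, $m\ge1$, be a finitely presented group. There are $n$, an $n$-tuple of terms $t$, and a computable map $w\mapsto s_w$ from words in the $x_i$ to $n$-tuples of terms, such that $\hat t$ and all $\hat s_w$ are $\mathbb Z$-retractions of $\mathbf I^n$ with ranges of dimension $5$, and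
\[
A_{s_w}\cong A_t\iff w=1\text{ in }\Lambda .
\]
\end{proposition}

\begin{proof}
Carry out Sections~\ref{sec:group}--\ref{sec:P} for $\Lambda$. The number $n$, the polyhedron $E\subseteq\mathbf I^{n_0}$ and the finitely many charts are fixed finite data. Given $w$, compute the pair of matrices $g_w=(w,1)\in G\times G$ and a list of rational polytopes with union $P(g_w)$. Then enumerate all $n$-tuples $s$ of terms and test whether $\hat s\circ\hat s=\hat s$ and $\hat s(\mathbf I^n)=P(g_w)$; this is decidable by Lemma~\ref{lem:effective}. The search terminates because $P(g_w)$ is a $\mathbb Z$-retract of $\mathbf I^n$. Let $s_w$ be the first tuple found, and let $t$ be the tuple found for the empty word, so that $P_t=P(1)$. By Lemma~\ref{lem:duality}, Proposition~\ref{prop:main} and \eqref{eq:word},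
\[
A_{s_w}\cong A_t\iff P(g_w)\cong_{\mathbb Z}P(1)\iff g_w\in H\iff w=1\text{ in }\Lambda .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By the Novikov--Boone theorem there is a finitely presented group $\Lambda$ with undecidable word problem. Take $n$ and $t$ from Proposition~\ref{prop:reduction}. An algorithm for the problem restricted to this $n$, this $t$ and $\dim P_s=5$ would decide the word problem of $\Lambda$. This proves the first statement of Theorem~\ref{thm:B}, and Theorem~\ref{thm:A}.

\emph{The yes-instances are recursively enumerable.} By Lemma~\ref{lem:effective} one can decide whether $(n,s,t)$ is an instance, of the general or of the restricted problem. For an instance, search for $n$-tuples of terms $u,v$ with $\hat u(P_s)\subseteq P_t$, $\hat v(P_t)\subseteq P_s$, $\hat v\circ\hat u=\mathrm{id}$ on $P_s$ and $\hat u\circ\hat v=\mathrm{id}$ on $P_t$. Each test is decidable. If $u,v$ are found then $P_s\cong_{\mathbb Z}P_t$. Conversely, a $\mathbb Z$-homeomorphism $P_s\to P_t$ and its inverse extend to $\mathbb Z$-maps $\mathbf I^n\to\mathbf I^n$ by Lemma~\ref{lem:ext}, and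 these are given by terms by McNaughton's theorem. By Lemma~\ref{lem:duality} the search halts exactly when $A_s\cong A_t$.

\emph{Hardness.} Let $K\subseteq\mathbb N$ be a recursively enumerable set to which every recursively enumerable set is many-one reducible, and let
\[
\Lambda_0=\langle a,b,c,d\mid a^{-k}ba^k=c^{-k}dc^k\ (k\in K)\rangle .
\]
By the first paragraph of Section~\ref{sec:group}, the elements $a^{-k}ba^k$, $k\in K$, form a basis of a subgroup $F_K$ of the free group $F(a,b)$, and the elements $c^{-k}dc^k$, $k\in K$, form a basis of a subgroup of $F(c,d)$. So $\Lambda_0$ is the free product of $F(a,b)$ and $F(c,d)$ amalgamated along the isomorphism that matches these bases. In an amalgamated product the factors embed and intersect exactly in the amalgamated subgroup. If $k\notin K$, then $a^{-k}ba^k\notin F_K$, because an element of a free basis does not lie in the subgroup generated by other elements of the basis. So $a^{-k}ba^k$ is not in $F(c,d)$, and in particular differs from $c^{-k}dc^k$. Thus $a^{-k}ba^k=c^{-k}dc^k$ in $\Lambda_0$ if and only if $k\in K$.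

By Higman's embedding theorem, a finitely generated group with a recursively enumerable set of defining relations embeds in a finitely presented group. Embed $\Lambda_0$ in a finitely presented $\Lambda$, fix words for the images of $a,b,c,d$, and let $w_k$ be the resulting word for $a^{-k}ba^k(c^{-k}dc^k)^{-1}$. Then $w_k$ is computable from $k$, and $w_k=1$ in $\Lambda$ if and only if $k\in K$. With $n$ and $t$ from Proposition~\ref{prop:reduction} for this $\Lambda$, the map $k\mapsto s_{w_k}$ is a many-one reduction of $K$ to the restricted problem, and $k\mapsto(n,s_{w_k},t)$ is a many-one reduction of $K$ to the general problem.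
\end{proof}

\section{Dimension at most one}\label{sec:dim1}

In dimension one a $\mathbb Z$-retract is a tree, whose topology is a finite combinatorial object, and the task is to classify its edges up to $\mathbb Z$-homeomorphism. An \emph{arc} is a rational polyhedron homeomorphic to $[0,1]$, that is, a simple polygonal path with rational corners; it is \emph{oriented} by the choice of an initial endpoint. We attach to an oriented arc a finite sequence of denominators, find out how the sequence depends on the choices made, and reduce it to a normal form.

For $v\in\mathbb Q^n$ with denominator $d$ put $\tilde v=(dv,d)\in\mathbb Z^{n+1}$. This vector is primitive, since $\tilde v/m\in\mathbb Z^{n+1}$ would make $(d/m)v$ integral. Conversely, a primitive vector $(w,d)$ with $d>0$ equals $\tilde v$ for $v=w/d$, since it is a positive multiple of $\tilde v$ and a ray contains one primitive vector. We use this criterion: \emph{two vectors $a,a'\in\mathbb Z^{n+1}$ are part of a basis if and only if there are integer linear functionals $\xi,\xi'$ with $\xi(a)=\xi'(a')=1$ and $\xi(a')=\xi'(a)=0$.} In one direction take the dual basis; in the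 other, $\mathbb Z^{n+1}=\mathbb Za\oplus\mathbb Za'\oplus(\ker\xi\cap\ker\xi')$.

A \emph{unimodular subdivision} $\Delta$ of an oriented arc in $\mathbb R^n$ is a sequence $v_0,\dots,v_k$ of distinct rational points in order along the arc, from the initial to the final endpoint, such that the part of the arc from $v_i$ to $v_{i+1}$ is a straight segment and $\tilde v_i,\tilde v_{i+1}$ are part of a basis of $\mathbb Z^{n+1}$. Its \emph{weight sequence} is $(\operatorname{den}v_0,\dots,\operatorname{den}v_k)$. Every finite set of rational points of an arc is contained in a unimodular subdivision, and one can be computed: add the endpoints and corners, form the fan of two-dimensional cones $\mathbb R_{\ge0}\tilde v+\mathbb R_{\ge0}\tilde v'$ over consecutive points $v,v'$, apply Lemma~\ref{lem:unimod}, and read off the points from the rays. For $[0,\frac23]$ the cone on $(0,1),(2,3)$ has multiplicity $2$, the procedure inserts their half-sum $(1,2)$, and the subdivision $0,\frac12,\frac23$ has weights $(1,2,3)$.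

\begin{lemma}\label{lem:weights}
\begin{itemize}
\item[(a)] If two oriented arcs in $\mathbb R^n$ and $\mathbb R^{n'}$ have unimodular subdivisions $v_0,\dots,v_k$ and $v_0',\dots,v_k'$ with the same weight sequence, then there is a $\mathbb Z$-homeomorphism between them with $v_i\mapsto v_i'$.
\item[(b)] Let $f:\gamma\to\gamma'$ be an orientation-preserving $\mathbb Z$-homeomorphism of arcs and $v_0,\dots,v_k$ a unimodular subdivision of $\gamma$ such that $f$ is integer affine on each $[v_i,v_{i+1}]$ and $f^{-1}$ is integer affine on each $f([v_i,v_{i+1}])$. Then $f(v_0),\dots,f(v_k)$ is a unimodular subdivision of $\gamma'$ with the same weight sequence.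
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $d_i$ be the weights. Since $\tilde v_i,\tilde v_{i+1}$ are part of a basis, there is an integer linear map $\Lambda_i:\mathbb R^{n+1}\to\mathbb R^{n'}$ with $\Lambda_i(\tilde v_i)=d_iv_i'$ and $\Lambda_i(\tilde v_{i+1})=d_{i+1}v_{i+1}'$. The map $x\mapsto\Lambda_i(x,1)$ is integer affine and sends $v_i$ to $\Lambda_i(\tilde v_i)/d_i=v_i'$ and $v_{i+1}$ to $v_{i+1}'$. So the affine bijection $[v_i,v_{i+1}]\to[v_i',v_{i+1}']$ is integer affine; exchanging the roles of the arcs shows the same for its inverse. These maps combine to a $\mathbb Z$-homeomorphism.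

(b) Put $v_i'=f(v_i)$. The weights agree by (Z4), and $f([v_i,v_{i+1}])$ is the straight segment $[v_i',v_{i+1}']$. Let $f^{-1}(x)=Mx+b$ on it and let $\tilde M(x,\lambda)=(Mx+\lambda b,\lambda)$, an integer linear map. Then $\tilde M\tilde v_i'=d_i(v_i,1)=\tilde v_i$ and $\tilde M\tilde v_{i+1}'=\tilde v_{i+1}$. If $\xi,\xi'$ are functionals as in the criterion for $\tilde v_i,\tilde v_{i+1}$, then $\xi\tilde M,\xi'\tilde M$ are such functionals for $\tilde v_i',\tilde v_{i+1}'$.
\end{proof}

The weight sequence depends on the subdivision: $[0,1]$ has the subdivisions $0,1$ and $0,\frac12,1$, with weights $(1,1)$ and $(1,2,1)$. A \emph{deletion} removes from a sequence $(d_0,\dots,d_k)$ of positive integers an entry $d_i$, $0<i<k$, with $d_i=d_{i-1}+d_{i+1}$. A sequence is \emph{reduced} if no deletion applies. The next lemma shows that deletions account for all refinements.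

\begin{lemma}\label{lem:refine}
If a unimodular subdivision $\Delta$ contains all points of a unimodular subdivision $\Delta'$ of the same arc, then the weight sequence of $\Delta'$ is obtained from that of $\Delta$ by deletions. Conversely, if a sequence $\mathbf d$ can be transformed by deletions into the weight sequence of $\Delta'$, then $\mathbf d$ is the weight sequence of a unimodular subdivision containing $\Delta'$.
\end{lemma}

\begin{proof}
Suppose $\Delta\ne\Delta'$, and let $v_0,\dots,v_k$, $k\ge2$, be the points of $\Delta$ on a segment $[v_0,v_k]$ of $\Delta'$. Since $\tilde v_0,\tilde v_k$ are part of a basis of $\mathbb Z^{n+1}$, they form a basis of the lattice $\mathcal L$ of integer points in their span, and for the same reason so do $\tilde v_i,\tilde v_{i+1}$ for each $i$. Take determinants with respect to the basis $\tilde v_0,\tilde v_k$. The points are in order along the segment, so $\det(\tilde v_i,\tilde v_{i'})>0$ for $i<i'$, and hence $\det(\tilde v_i,\tilde v_{i+1})=1$. For $0<i<k$ we get $\det(\tilde v_{i-1}+\tilde v_{i+1},\tilde v_i)=1-1=0$, so $\tilde v_{i-1}+\tilde v_{i+1}=c_i\tilde v_i$, where $c_i$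 is an integer because $\tilde v_i$ is primitive, and $c_i\ge1$ by the last coordinate. Suppose all $c_i\ge2$. The numbers $D_i=\det(\tilde v_0,\tilde v_i)\ge0$ satisfy $D_0=0$, $D_1=1$ and $D_{i-1}+D_{i+1}=c_iD_i\ge2D_i$, that is, $D_{i+1}-D_i\ge D_i-D_{i-1}$. So $D_k\ge k\ge2$, contradicting $D_k=1$.

The case $c_i=1$, however, reads $\tilde v_i=\tilde v_{i-1}+\tilde v_{i+1}$, and by the above it occurs for some $i$. The last coordinate gives $d_i=d_{i-1}+d_{i+1}$, and $\det(\tilde v_{i-1},\tilde v_{i+1})=\det(\tilde v_{i-1},\tilde v_i-\tilde v_{i-1})=1$. So $\tilde v_{i-1},\tilde v_{i+1}$ form a basis of the direct summand $\mathcal L$, and removing $v_i$ leaves a unimodular subdivision that contains $\Delta'$ and whose weight sequence arises by one deletion. Induction on the number of points finishes the first part.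

For the converse it suffices to undo one deletion. If $v,v'$ are consecutive points of a unimodular subdivision, then $\tilde v,\tilde v+\tilde v'$ and $\tilde v+\tilde v',\tilde v'$ generate the same lattice as $\tilde v,\tilde v'$, so each pair is part of a basis. In particular $\tilde v+\tilde v'$ is primitive and equals $\tilde v''$ for a point $v''$ strictly between $v$ and $v'$ with $\operatorname{den}v''=\operatorname{den}v+\operatorname{den}v'$. Insert $v''$.
\end{proof}

\begin{lemma}\label{lem:normal}
Every finite sequence of positive integers is transformed by deletions into exactly one reduced sequence, its \emph{normal form}.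
\end{lemma}

\begin{proof}
Deletions shorten the sequence, so a reduced sequence is always reached. We prove uniqueness by induction on the length. Suppose the entries $d_i$ and $d_j$, $i<j$, of $\mathbf d$ can both be deleted, with results $\mathbf d'$ and $\mathbf d''$. They are not adjacent, since $j=i+1$ would give $d_i>d_{i+1}$ and $d_{i+1}>d_i$. So $j\ge i+2$, deleting one entry does not change the two neighbors of the other, and both orders of deletion are allowed and give the same sequence $\mathbf d'''$. By induction $\mathbf d'$ and $\mathbf d''$ have unique normal forms, and both equal that of $\mathbf d'''$.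
\end{proof}

\begin{proposition}\label{prop:arcs}
Let $\gamma,\gamma'$ be oriented arcs with unimodular subdivisions $\Delta_0,\Delta_0'$. There is an orientation-preserving $\mathbb Z$-homeomorphism $\gamma\to\gamma'$ if and only if the weight sequences of $\Delta_0$ and $\Delta_0'$ have the same normal form.
\end{proposition}

\begin{proof}
Let $f:\gamma\to\gamma'$ be such a map. The pieces of $f$ and of $f^{-1}$ are rational segments and points. Choose a unimodular subdivision $\Delta$ of $\gamma$ that contains $\Delta_0$, $f^{-1}(\Delta_0')$, the endpoints of the pieces of $f$, and the images under $f^{-1}$ of the endpoints of the pieces of $f^{-1}$; all these points are rational. By Lemma~\ref{lem:weights}(b), $f(\Delta)$ is a unimodular subdivision of $\gamma'$ with the same weights, and it contains $\Delta_0'$. By Lemma~\ref{lem:refine} the common weight sequence is transformed by deletions into those of $\Delta_0$ and of $\Delta_0'$, so these have the same normal form by Lemma~\ref{lem:normal}.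

Conversely, let $(\nu_0,\dots,\nu_k)$ be the common normal form; $k\ge1$ because end entries are never deleted. It need not be the weight sequence of a subdivision of $\gamma$ itself, since a deleted entry may belong to a corner. So we use a model arc. Let $\epsilon_0,\dots,\epsilon_k$ be the unit vectors of $\mathbb R^{k+1}$, $v_i=\epsilon_i/\nu_i$, and $\gamma_\nu=\bigcup_{i<k}[v_i,v_{i+1}]$. The $v_i$ are linearly independent, so $\gamma_\nu$ is an arc. We have $\tilde v_i=(\epsilon_i,\nu_i)$, and the coordinate functionals with indices $i$ and $i+1$ satisfy the criterion for $\tilde v_i,\tilde v_{i+1}$. So $v_0,\dots,v_k$ is a unimodular subdivision with weights $(\nu_0,\dots,\nu_k)$. By the second part of Lemma~\ref{lem:refine}, $\gamma_\nu$ has unimodular subdivisions with the weights of $\Delta_0$ and with the weights of $\Delta_0'$. Lemma~\ref{lem:weights}(a) gives $\gamma\cong_{\mathbb Z}\gamma_\nu\cong_{\mathbb Z}\gamma'$, preserving orientations.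
\end{proof}

The intervals $[0,\frac12]$, $[0,\frac13]$, $[0,\frac23]$ of Section~\ref{sec:intro} have the reduced weight sequences $(1,2)$, $(1,3)$, $(1,2,3)$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:duality} we must decide whether $P=P_s$ and $Q=P_t$ are $\mathbb Z$-homeomorphic. Compute lists of polytopes for $P$ and $Q$ and their dimensions (Lemma~\ref{lem:effective}). If the dimensions differ, the answer is no, by (Z4). Both sets are retracts of a cube, hence contractible, and they contain the integer points $\hat s(0)$ and $\hat t(0)$. If both have dimension $0$, each is a single integer point, and an integer translation shows that the answer is yes.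

Let both have dimension $1$. Cutting the segments of $P$ at their endpoints and intersection points presents $P$ as a finite graph with rational vertices and straight edges, and this graph is a tree because $P$ is contractible. The valence of a point $x\in P$ is the number of components of $P\setminus\{x\}$. Let $V(P)$ be the set of points of valence different from $2$. It is a finite set of vertices of the graph and contains the leaves, so it is nonempty. The closures of the components of $P\setminus V(P)$ are arcs with two distinct endpoints in $V(P)$; they are the edges of a finite tree $\mathcal T(P)$ with vertex set $V(P)$, which can be computed. The same holds for $Q$.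

A $\mathbb Z$-homeomorphism $P\to Q$ preserves valence, so it induces an isomorphism $\iota:\mathcal T(P)\to\mathcal T(Q)$ and restricts, on each edge $\gamma$ from $x$ to $x'$, to an orientation-preserving $\mathbb Z$-homeomorphism onto the edge from $\iota(x)$ to $\iota(x')$. Conversely, an isomorphism $\iota$ together with such maps on all edges gives a bijection $P\to Q$ that is a $\mathbb Z$-map in both directions by (Z1). There are finitely many isomorphisms $\iota$. For each of them and each edge, compute unimodular subdivisions of the two corresponding oriented arcs and compare the normal forms of their weight sequences. By Proposition~\ref{prop:arcs} this decides whether $P\cong_{\mathbb Z}Q$.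
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
L.M. Cabrer and D. Mundici, \emph{Retractions of free MV-algebras and unital $\ell$-groups}, arXiv:1509.06042 (2015).

\end{thebibliography}
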